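\title{A Calabi--Yau threefold of Picard number three with infinite automorphism group}

\begin{abstract}
We construct a Calabi--Yau threefold $X$ with Picard number $3$ and infinite automorphism group. It is a free $\mathbb{Z}/8$-quotient of a fiber product of two rational elliptic surfaces, by a group whose generator exchanges the two factors. We compute the cubic form, the second Chern class and the nef cone of $X$, and show that $\operatorname{Aut}(X)$ contains $\mathbb{Z}$ with finite index. We also describe the two possible shapes of the action on $N^1$ of an automorphism of infinite order of a Calabi--Yau threefold with $\rho=3$ and $c_2\neq0$.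
\end{abstract}

\section{Introduction}

We work over $\mathbb{C}$. A \emph{Calabi--Yau threefold} is a smooth projective threefold $X$ with $K_X\cong\mathcal{O}_X$ and $H^1(X,\mathcal{O}_X)=0$; no condition is imposed on the fundamental group. We write $\rho(X)$ for the Picard number and $\operatorname{Aut}(X)$ for the group of biregular automorphisms.

The group $\operatorname{Aut}(X)$ acts on the lattice $N^1(X)\cong\mathbb{Z}^{\rho}$ of divisors modulo numerical equivalence, and the kernel of this action is finite (Lemma~\ref{lem:kernel}). So $\operatorname{Aut}(X)$ is infinite exactly when its image in $GL_\rho(\mathbb{Z})$ is infinite. This image preserves the cubic form $D\mapsto D^3$, the linear form $D\mapsto c_2(X)\cdot D$ and the ample cone, and the smaller $\rho$ is, the less room these three structures leave. Two results make this precise.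
\begin{itemize}
\item[(i)] (Oguiso) If $\rho(X)\in\{1,2\}$, then $\operatorname{Aut}(X)$ is finite.
\item[(ii)] (Lazi\'c--Oguiso--Peternell) If $\rho(X)=3$ and the cubic intersection form on $H^2(X,\mathbb{Z})$ is a product of three linear forms, then $\operatorname{Aut}(X)$ is finite.
\end{itemize}
The question posed in \cite{HK} is whether there is a Calabi--Yau threefold with $\rho=3$ and infinite automorphism group. From (i) and (ii) one might guess that rank $3$ is still too small. The linear algebra does not support this guess: in rank $3$ two kinds of infinite-order action survive (Proposition~\ref{prop:shapes}), and one of them has the numerical features of a translation along a fibration in abelian surfaces. We realize it, so the answer is yes.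

Let $a_1\in H^0(\mathbb{P}^1,\mathcal{O}(1))$ and $a_2\in H^0(\mathbb{P}^1,\mathcal{O}(2))$ be such that $a_1a_2(a_1^2-16a_2)$ has five distinct zeros, let $\Sigma\subset\mathbb{P}^1$ be the set of these zeros, and let $\varphi$ be an involution of $\mathbb{P}^1$ with $\varphi(\Sigma)\cap\Sigma=\emptyset$. Such data exist: in an affine coordinate $t$ take
\begin{equation}\label{eq:data}
a_1=t,\qquad a_2=t^2-1,\qquad \varphi(t)=5-t .
\end{equation}
Then $a_1^2-16a_2=16-15t^2$, so $\Sigma=\{0,\pm1,\pm4/\sqrt{15}\}$ lies in $\{|t|<2\}$ and $\varphi(\Sigma)$ lies in $\{|t|>3\}$.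

Let $K=\mathbb{C}(t)$, and let $\pi\colon B\to\mathbb{P}^1$ be the relatively minimal smooth elliptic surface, with zero section $O$, attached to the elliptic curve
\begin{equation}\label{eq:E}
E:\quad v^2+a_1uv+a_1a_2\,v=u^3+a_2u^2
\end{equation}
over $K$. Let $s\in E(K)$ be the point $(u,v)=(0,0)$. Translation by $\sigma\in E(K)$ extends to an automorphism of $B$ over $\mathbb{P}^1$, written $p\mapsto p+\sigma$.

\begin{theorem}\label{thm:main}
The point $s$ has order $4$ and $E(K)$ has rank $1$. Put
\[
\tilde X=\{(p,q)\in B\times B:\ \pi(p)=\varphi(\pi(q))\},\qquad g(p,q)=(q,\;p+s).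
\]
Then $g$ generates a free action of $G=\mathbb{Z}/8$ on $\tilde X$, and $X=\tilde X/G$ is a Calabi--Yau threefold with $\rho(X)=3$. If $P\in E(K)$ has infinite order, then $\tilde T(p,q)=(p+P,\;q+P)$ descends to an automorphism $T$ of $X$ of infinite order.
\end{theorem}

By (i), the number $3$ is therefore the smallest Picard number of a Calabi--Yau threefold with infinite automorphism group. Since $\tilde X\to X$ is a connected \'etale cover of degree $8$, the threefold $X$ is not simply connected. Its numerical geometry can be computed completely.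

\begin{theorem}\label{thm:geometry}
Let $X$ and $T$ be as in Theorem~\ref{thm:main}, with $P$ generating $E(K)/\mathrm{tors}$.
\begin{itemize}
\item[(a)] $N^1(X)_{\mathbb{Q}}$ has a basis $\delta_0,\xi,f$ in which, for $D=x\delta_0+y\xi+zf$,
\[
D^3=\tfrac34\,x\left(-\tfrac14x^2-\tfrac12y^2+2xz\right),\qquad c_2(X)\cdot D=3x .
\]
\item[(b)] Let $\Pi$ be the cone generated by $f$ and $\delta_0\pm\frac12\xi+\frac14f$. Then
\[
\operatorname{Nef}(X)=\Bigl\{x\ge0,\ \ z\ge\tfrac x4(1-k^2)+\tfrac k2\,y\ \text{ for all }k\in\mathbb{Z}\Bigr\}=\bigcup_{n\in\mathbb{Z}}(T^n)^*\Pi ,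
\]
and $\operatorname{Nef}(X)$ is not polyhedral.
\item[(c)] $\operatorname{Aut}(X)$ contains $\langle T\rangle\cong\mathbb{Z}$ with finite index.
\end{itemize}
\end{theorem}

Section~\ref{sec:linear} studies the action on $N^1$ in general, and Section~\ref{sec:design} turns its outcome into a plan. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:surface} and~\ref{sec:threefold}, which are logically independent of Section~\ref{sec:linear}. Theorem~\ref{thm:geometry} is proved in Section~\ref{sec:cone}. For a variety $Y$ we write $\operatorname{Pic}(Y)_{\mathbb{Q}}=\operatorname{Pic}(Y)\otimes\mathbb{Q}$, additively. We use repeatedly that taking invariants of a finite group is an exact functor on $\mathbb{Q}$-vector spaces, because averaging over the group projects onto the invariants.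

\section{Automorphisms acting on $N^1$}\label{sec:linear}

Let $Y$ be a Calabi--Yau threefold. Since $H^1(\mathcal{O}_Y)=0$, we have $\operatorname{Pic}^0(Y)=0$, so $\operatorname{Pic}(Y)$ is finitely generated, the numerically trivial line bundles form its finite torsion subgroup, and $\operatorname{Pic}(Y)_{\mathbb{Q}}=N^1(Y)_{\mathbb{Q}}$. By Serre duality $h^2(\mathcal{O}_Y)=h^1(K_Y)=0$, so $\operatorname{Pic}(Y)=H^2(Y,\mathbb{Z})$ by the exponential sequence; thus $D\mapsto D^3$ on $N^1(Y)$ is the cubic form that appears in (ii). A class in $N^1(Y)_{\mathbb{R}}$ is \emph{nef} if it has degree $\ge0$ on every curve. The nef cone is closed and convex, its interior is the ample cone, and it contains no line, since a class $D$ with $\pm D$ nef has degree $0$ on every curve.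

\begin{lemma}\label{lem:kernel}
The kernel of $\operatorname{Aut}(Y)\to GL(N^1(Y))$ is finite.
\end{lemma}

\begin{proof}
Fix a very ample line bundle $H$. The kernel permutes the finitely many line bundles numerically equivalent to $H$, so a subgroup of finite index lies in $\Gamma=\{h: h^*H\cong H\}$. The group $\Gamma$ is the stabilizer of $Y$ in the projective linear group of the embedding by $|H|$, hence an algebraic group with finitely many components, and its Lie algebra embeds in $H^0(T_Y)$. As $K_Y$ is trivial, $T_Y\cong\Omega^2_Y$, and $h^0(\Omega^2_Y)=h^2(\mathcal{O}_Y)=0$ by Hodge symmetry. So $\Gamma$ is finite.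
\end{proof}

\begin{lemma}\label{lem:unipotent}
Let $h\in\operatorname{Aut}(Y)$ with $h^*=1+N$ on $N^1(Y)$ and $N^2=0$. Then $N=0$.
\end{lemma}

\begin{proof}
For $H$ ample and $n\in\mathbb{Z}$ the class $(h^n)^*H=H+nNH$ is ample. Dividing by $|n|$ and letting $n\to\pm\infty$ shows that $\pm NH$ are nef, so $NH=0$. Ample classes span $N^1(Y)_{\mathbb{R}}$.
\end{proof}

These lemmas show why small rank forces finiteness. If $\rho=1$, every automorphism fixes the ample generator of $N^1(Y)$. If $\rho=2$ and the linear form $c_2(Y)$ is nonzero, then $(h^2)^*$ has determinant $1$ and fixes a nonzero linear form, so both eigenvalues are $1$, and $(h^2)^*=1$ by Lemma~\ref{lem:unipotent}. The image of $\operatorname{Aut}(Y)$ is then a group of commuting involutions in $GL_2(\mathbb{Z})$, of order at most $4$. In rank $3$ this argument breaks in two places: the eigenvalues need not have modulus $1$, and a unipotent matrix can have $N^2\ne0$.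

\begin{proposition}\label{prop:shapes}
Let $Y$ be a Calabi--Yau threefold with $\rho(Y)=3$ and $c_2(Y)\ne0$ in $N^1(Y)^*$, and let $h\in\operatorname{Aut}(Y)$ have infinite order. After replacing $h$ by a power (possibly negative), exactly one of the following holds.
\begin{itemize}
\item[(P)] $h^*$ is one unipotent Jordan block. In suitable rational coordinates the cubic form is $x(\alpha(y^2-2xz)+\beta x^2)$ with $\alpha\ne0$, and $c_2$ is a multiple of $x$. The fixed line of $h^*$ is spanned by a rational nef class $D\ne0$ with $D^2\equiv0$ and $c_2\cdot D=0$.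
\item[(H)] $h^*$ has eigenvalues $\lambda,1,\lambda^{-1}$ with $\lambda>1$ a quadratic irrational. In eigen-coordinates the cubic form is $z(6a\,xy+bz^2)$ with $a\ne0$.
\end{itemize}
\end{proposition}

Here $D^2\equiv0$ means $D^2\cdot D'=0$ for all $D'\in N^1(Y)$.

\begin{proof}
By Lemma~\ref{lem:kernel}, $h^*\in GL_3(\mathbb{Z})$ has infinite order. It fixes the linear form $c_2\neq0$, so $1$ is an eigenvalue; this is the only use of the hypothesis on $c_2$. Replacing $h$ by $h^2$ we have $\det h^*=1$, and the characteristic polynomial is $(w-1)(w^2-mw+1)$ with $m\in\mathbb{Z}$.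

The cubic form is not of the shape $c\,\ell^3$ with $\ell$ linear. Otherwise $H\cdot D^2=c\,\ell(H)\ell(D)^2$ would be a quadratic form in $D$ of rank $\le1$, whereas for $H$ ample the Hodge index theorem says that $D\mapsto H\cdot D^2$ has signature $(1,\rho-1)$, hence rank $3$.

\emph{Case $|m|\le2$.} The roots of $w^2-mw+1$ are roots of unity of order $1,6,4,3,2$ for $m=2,1,0,-1,-2$. Replacing $h$ by $h^{12}$, we can write $h^*=\exp N$ with $N$ rational and nilpotent, and $N\ne0$ because $h^*$ has infinite order. By Lemma~\ref{lem:unipotent}, $N^2\ne0$, so $N$ is one Jordan block. For a polynomial function $F$ on $N^1(Y)_{\mathbb{R}}$ put $(\partial F)(D)=\frac{d}{d\epsilon}F(e^{\epsilon N}D)|_{\epsilon=0}$. This is a derivation with $\partial\ell=\ell\circ N$ for linear $\ell$. If $F$ is $h^*$-invariant, then $\epsilon\mapsto F(e^{\epsilon N}D)$ is a polynomial that is constant on $\mathbb{Z}$, hence constant, and $\partial F=0$. Choose a rational linear form $z$ with $z\circ N^2\neq0$ and put $y=\partial z$, $x=\partial y$; then $x,y,z$ are coordinates and $\partial x=0$. The linear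 forms killed by $\partial$ are the multiples of $x$, so $c_2$ is one of them. Give $x,y,z$ the weights $0,1,2$; then $\partial$ lowers the weight by $1$, and its kernel on cubics can be computed weight by weight:
\[
\begin{array}{c|l}
0 & x^3\mapsto 0\\
1 & x^2y\mapsto x^3\\
2 & x^2z\mapsto x^2y,\qquad xy^2\mapsto 2x^2y\\
3 & xyz\mapsto x^2z+xy^2,\qquad y^3\mapsto 3xy^2\\
4 & xz^2\mapsto 2xyz,\qquad y^2z\mapsto 2xyz+y^3\\
5 & yz^2\mapsto xz^2+2y^2z\\
6 & z^3\mapsto 3yz^2
\end{array}
\]
So $\partial$ is injective in the weights $1,3,4,5,6$, and the kernel is spanned by $x^3$ and $x(y^2-2xz)$. This gives the shape of the cubic form, with $\alpha\neq0$ because it is not a multiple of a cube. The fixed line of $h^*$ is $\ker N=\{x=y=0\}$. For rational ample $H$,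
\[
N^2H=\lim_{n\to\infty}2n^{-2}\bigl(H+nNH+\tfrac{n^2}{2}N^2H\bigr)=\lim_{n\to\infty}2n^{-2}(h^n)^*H
\]
is rational, nef and lies in $\ker N$; since $N^2\ne0$ and ample classes span, $D=N^2H\neq0$ for some $H$. The number $3D^2\cdot D'$ is the derivative of the cubic form at $D$ in the direction $D'$. Every monomial of the cubic has degree $\ge2$ in $(x,y)$, so this derivative vanishes and $D^2\equiv0$. Finally $c_2\cdot D=0$ because $x(D)=0$.

\emph{Case $|m|\ge3$.} The roots of $w^2-mw+1$ are real and different from $\pm1$. Replacing $h$ by $h^2$ (and $m$ by $m^2-2$) makes them positive; call the larger one $\lambda>1$. A rational root of $w^2-mw+1$ would be $\pm1$, so $\lambda$ is a quadratic irrational. Let $x,y,z$ be linear forms scaled by $\lambda,\lambda^{-1},1$. The monomial $x^iy^jz^k$ is scaled by $\lambda^{i-j}$, so an invariant cubic is a combination of $xyz$ and $z^3$, and $a\neq0$ because the cubic form is not a multiple of a cube.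

The cases exclude each other: the spectral radius of $h^*$ is $1$ in (P) and greater than $1$ in (H), and this dichotomy is unchanged under passing to nonzero powers.
\end{proof}

Case (P) has a geometric model. Suppose $Y$ is fibered over a curve with smooth connected general fiber $A$. Then $A^2\equiv0$, the normal bundle of $A$ is trivial, $K_A$ is trivial by adjunction, and $c_2(Y)\cdot A=c_2(A)=e(A)$, which is $24$ for a K3 surface and $0$ for an abelian surface. So the class $D$ in (P) has the numerical properties of the fiber of a fibration in abelian surfaces, and such a fibration offers a candidate for $h$: translation by a section of infinite order. We do not decide here whether case (H) occurs.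

\section{Designing the example}\label{sec:design}

The simplest Calabi--Yau threefolds fibered in abelian surfaces, with sections, are fiber products $B_1\times_{\mathbb{P}^1}B_2$ of two rational elliptic surfaces whose singular fibers lie over different points. The $\tilde X$ of Theorem~\ref{thm:main} is of this kind, and it has Picard number $19$ (Proposition~\ref{prop:pic}). To lower $\rho$ we divide by a finite group that acts freely and commutes with a translation of infinite order; then $\rho$ of the quotient is the dimension of the space of invariant classes.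

The first idea is to use translations by pairs of torsion sections. Let $E_1,E_2$ be the generic fibers, with Mordell--Weil ranks $r_1,r_2$. Such translations can permute the components of reducible fibers, but they act trivially on $\operatorname{Pic}(E_i)_{\mathbb{Q}}$, which has dimension $1+r_i$ (see the proof of Lemma~\ref{lem:invariants}). Together with the fiber class, at least $1+(1+r_1)+(1+r_2)$ independent classes survive. A translation of infinite order requires $r_1+r_2\ge1$, so this gives $\rho\ge4$. The remedy is to identify $\operatorname{Pic}(E_1)_{\mathbb{Q}}$ with $\operatorname{Pic}(E_2)_{\mathbb{Q}}$ by an automorphism that exchanges the factors. The exchange alone fixes the diagonal; composing with a torsion translation removes the fixed points, as one sees on a single fiber.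

\begin{example}\label{ex:swap}
Let $A$ be a complex elliptic curve, $s\in A$ a point of order $n$, and $\gamma(p,q)=(q,p+s)$ on $A\times A$. Then
\[
\gamma^{2m}(p,q)=(p+ms,\;q+ms),\qquad \gamma^{2m+1}(p,q)=(q+ms,\;p+(m+1)s),
\]
so $\gamma$ has order $2n$. If $n=2m+1$ is odd, $\gamma^n$ fixes every point $(q+ms,q)$. If $n$ is even, $\langle\gamma\rangle$ acts freely: a nontrivial even power is a nonzero translation, and for odd $k$ a fixed point of $\gamma^k$ would be fixed by $\gamma^{2k}$, which is translation by $(ks,ks)\ne0$. Translation by $(P,Q)$ commutes with $\gamma$ exactly when $(q+P,\,p+s+Q)=(q+Q,\,p+s+P)$, that is, when $P=Q$. The numerical classes of $O\times A$ and $A\times O$ are exchanged, so of the plane they span only the line through their sum is invariant. Finally $\gamma^*(dp\wedge dq)=-dp\wedge dq$.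
\end{example}

In a family, take $B_1=B_2=B$. The fiber product $B\times_{\mathbb{P}^1}B$ is singular: at a pair of nodes its local equation is $u_1v_1=u_2v_2$. So we twist by an involution $\varphi$ of the base that moves the critical values off themselves. The fiber of $\tilde X$ over $t$ is $B_t\times B_{\varphi(t)}$, and $g$ maps it to the fiber over $\varphi(t)$. Over each of the two fixed points of $\varphi$ the fiber is $A\times A$ and $g$ is the map $\gamma$ of Example~\ref{ex:swap}. There $\varphi$ acts by $-1$ on the cotangent line of the base, which cancels the sign on $dp\wedge dq$; this is why $g$ preserves the holomorphic $3$-form.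

The surviving classes will be the classes on $B$ invariant under translation by $s$. If this translation permutes the components of each fiber transitively, they form a space of dimension $2+r$, where $r=\operatorname{rank}E(K)$. So we need a rational elliptic surface of rank $1$ with a torsion section of even order that is transitive on the components of every fiber.

\section{The rational elliptic surface}\label{sec:surface}

\subsection{Recollections}\label{ss:recall}
Consider a Weierstrass equation $v^2+a_1uv+a_3v=u^3+a_2u^2+a_4u+a_6$ with $a_i\in H^0(\mathbb{P}^1,\mathcal{O}(i))$, with the usual invariants $b_2,b_4,b_6,b_8,c_4$ and discriminant $\Delta\in H^0(\mathcal{O}(12))$. It defines a surface $W\to\mathbb{P}^1$ whose fibers are plane cubics. Assume $\Delta\neq0$ and that $c_4$ and $\Delta$ have no common zero. The following facts are standard.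

\begin{itemize}
\item[(E1)] The equation is minimal at every place, and the relatively minimal smooth model $\pi\colon B\to\mathbb{P}^1$ of the generic fiber $E$ is the minimal resolution of $W$. Over a zero of $\Delta$ of order $n$ the fiber is of type $I_n$: a reduced cycle of $n$ rational curves (a nodal curve for $n=1$). All other fibers are smooth. The map $B\to W$ contracts the components not meeting $O$ to the node of the cubic and maps the smooth points of $\pi$ on the component meeting $O$ isomorphically onto the smooth points of the cubic. Moreover $K_B=\pi^*(K_{\mathbb{P}^1}\otimes\mathcal{O}(1))=-f$, where $f$ is the fiber class, and $e(B)=\deg\Delta=12$.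
\item[(E2)] Points $\sigma\in E(K)$ are the same as sections of $\pi$; we write $[\sigma]$ for the class of the curve. Translation by $\sigma$ extends to an automorphism $\tau_\sigma\colon p\mapsto p+\sigma$ of $B$, and $\sigma\mapsto\tau_\sigma$ is a homomorphism. The smooth locus of $\pi$ is the N\'eron model of $E$. Hence $\tau_\sigma$ is translation by $\sigma(t)$ on a smooth fiber $B_t$; and on an $I_n$ fiber, with components indexed cyclically by $\mathbb{Z}/n$ starting from the one meeting $O$, the index of the component met by $\sigma$ defines a homomorphism $E(K)\to\mathbb{Z}/n$, and $\tau_\sigma$ permutes the components by adding this index.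
\item[(E3)] (Zariski's lemma) On the $\mathbb{Q}$-span of the components of one fiber the intersection form is negative semidefinite, and only the multiples of the fiber have square $0$.
\end{itemize}

By Noether's formula $\chi(\mathcal{O}_B)=(K_B^2+e(B))/12=1$. All plurigenera vanish since $K_B=-f$, so $p_g=0$, hence $q=0$, and $B$ is rational by Castelnuovo's criterion. Thus $\operatorname{Pic}(B)=H^2(B,\mathbb{Z})$ is a unimodular lattice of rank $e(B)-2=10$. By adjunction a section has self-intersection $-1$. By (E1), a section meets a non-identity component of a singular fiber if and only if its image in $W$ passes through the node.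

\begin{lemma}\label{lem:invariants}
Let $B$ be as above, with singular fibers $I_{n_t}$. Then $E(K)$ has rank $r=8-\sum_t(n_t-1)$. Let $s$ be a torsion section such that $\tau=\tau_s$ permutes the components of every fiber transitively. Then restriction to the generic fiber gives an exact sequence
\begin{equation}\label{eq:inv}
0\to\mathbb{Q}f\to\operatorname{Pic}(B)_{\mathbb{Q}}^{\tau}\to\operatorname{Pic}(E)_{\mathbb{Q}}\to0 ,
\end{equation}
so $\dim\operatorname{Pic}(B)_{\mathbb{Q}}^{\tau}=2+r$. Moreover $L\cdot\Theta=(L\cdot f)/n$ for every $\tau$-invariant class $L$ and every component $\Theta$ of an $I_n$ fiber.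
\end{lemma}

\begin{proof}
Restriction $\operatorname{Pic}(B)\to\operatorname{Pic}(E)$ is surjective (take closures of divisors), and its kernel is generated by fiber components. Let $V$ be their span in $\operatorname{Pic}(B)_{\mathbb{Q}}$. If $\sum_tV_t=0$ with $V_t$ supported on $B_t$, then $\sum_t V_t^2=0$, so each $V_t$ is a multiple of $B_t$ by (E3). Hence $\dim V=1+\sum_t(n_t-1)$. On the other hand $\operatorname{Pic}(E)=\mathbb{Z}[O]\oplus\operatorname{Pic}^0(E)$ and $\sigma\mapsto[\sigma]-[O]$ is an isomorphism $E(K)\to\operatorname{Pic}^0(E)$, so $\dim\operatorname{Pic}(E)_{\mathbb{Q}}=1+r$. Adding up to $10$ gives the formula for $r$.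

On $E$ we have $\tau^*[\sigma]=[\sigma-s]$, and $[\sigma-s]-[\sigma]$ corresponds to the torsion point $-s$. The classes $[\sigma]$ generate $\operatorname{Pic}(E)$, so $\tau^*$ acts trivially on $\operatorname{Pic}(E)_{\mathbb{Q}}$. By transitivity the average over $\langle\tau\rangle$ of a component of an $I_n$ fiber is $f/n$. This gives $V^\tau=\mathbb{Q}f$ and the last assertion, and \eqref{eq:inv} follows by taking invariants in $0\to V\to\operatorname{Pic}(B)_{\mathbb{Q}}\to\operatorname{Pic}(E)_{\mathbb{Q}}\to0$.
\end{proof}

Without transitivity, each further orbit of components adds one dimension to $V^\tau$. Transitivity on $I_n$ forces $n$ to divide the order of $s$, while small rank requires many components; so the order of $s$ cannot be too small.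

\begin{example}[order $2$ is not enough]
Take $v^2=u^3+au^2+bu$ with $a\in H^0(\mathcal{O}(2))$, $b\in H^0(\mathcal{O}(4))$ such that $b(a^2-4b)$ has eight distinct zeros, and $s=(0,0)$, of order $2$. Here $b_2=4a$, $b_4=2b$, $b_6=0$, $b_8=-b^2$, so $\Delta=16b^2(a^2-4b)$ and $c_4=16(a^2-3b)$; the latter equals $16a^2\neq0$ at a zero of $b$ and $16b\ne0$ at a zero of $a^2-4b$. There are four fibers $I_2$ and four fibers $I_1$. At a zero of $b$ the cubic $v^2=u^2(u+a)$ has its node at $s$, so $\tau_s$ is transitive. Lemma~\ref{lem:invariants} gives $r=4$ and an invariant space of dimension $6$.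
\end{example}

\subsection{A section of order $4$}
Place $s$ at the origin with tangent line $v=0$, so that the equation is $v^2+a_1uv+a_3v=u^3+a_2u^2$. The tangent line meets the curve again at $R=(-a_2,0)$, so $2s=-R$. Since $-(u,v)=(u,-v-a_1u-a_3)$, we get $-R=(-a_2,\,a_1a_2-a_3)$, and $4s=O$ exactly when $a_3=a_1a_2$. This is equation \eqref{eq:E}.

\begin{proposition}\label{prop:B}
Let $B$ be the surface attached to \eqref{eq:E} and $\tau=\tau_s$.
\begin{itemize}
\item[(a)] The facts of \S\ref{ss:recall} apply. The singular fibers lie over $\Sigma$: one $I_2$ at the zero of $a_1$, an $I_4$ at each zero of $a_2$, an $I_1$ at each zero of $a_1^2-16a_2$.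
\item[(b)] The point $s$ has order $4$, and the four sections $js$, $j\in\mathbb{Z}/4$, are pairwise disjoint in $B$.
\item[(c)] The index of $s$ generates $\mathbb{Z}/n$ at each $I_n$ fiber; so $\tau$ is transitive on the components of each fiber.
\item[(d)] $E(K)$ has rank $1$ and $\dim\operatorname{Pic}(B)^\tau_{\mathbb{Q}}=3$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) With $a_3=a_1a_2$ and $a_4=a_6=0$ we get $b_2=a_1^2+4a_2$, $b_4=a_1a_3=a_1^2a_2$, $b_6=a_3^2=a_1^2a_2^2$, $b_8=a_2a_3^2=a_1^2a_2^3$. Hence $c_4=b_2^2-24b_4=a_1^4-16a_1^2a_2+16a_2^2$ and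
\begin{align*}
\Delta&=-b_2^2b_8-8b_4^3-27b_6^2+9b_2b_4b_6\\
&=a_1^2a_2^3\bigl(-(a_1^2+4a_2)^2-8a_1^4-27a_1^2a_2+9a_1^2(a_1^2+4a_2)\bigr)=a_1^2a_2^4(a_1^2-16a_2).
\end{align*}
At a zero of $a_1$, of $a_2$, of $a_1^2-16a_2$, the value of $c_4$ is $16a_2^2$, $a_1^4$, $a_1^4/16$. These are nonzero, and the orders of vanishing of $\Delta$ are $2,4,1$, because the five zeros are distinct.

(b) By the computation above,
\[
s=(0,0),\qquad 2s=(-a_2,0),\qquad 3s=-s=(0,-a_1a_2),\qquad 4s=O ,
\]
and $2s\ne O$, so $s$ has order $4$. The coordinates of $s,2s,3s$ are global sections of $\mathcal{O}(2)$ and $\mathcal{O}(3)$, so over every point of $\mathbb{P}^1$ their images in $W$ are finite points, while $O$ is the point at infinity. Thus $s,2s,3s$ are disjoint from $O$, and applying powers of $\tau$ gives the claim for all pairs.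

(c) At a zero of $a_2$ the cubic is $v^2+a_1uv=u^3$, with node $(0,0)$, and $2s=(-a_2,0)$ passes through the node. So twice the index of $s$ is nonzero in $\mathbb{Z}/4$, and the index is $\pm1$. At the zero of $a_1$ the cubic is $v^2=u^3+a_2u^2$, with node $(0,0)=s$, so the index is nonzero in $\mathbb{Z}/2$.

(d) Lemma~\ref{lem:invariants} gives $r=8-(3+3+1)=1$.
\end{proof}

\section{The threefold: proof of Theorem~\ref{thm:main}}\label{sec:threefold}

The assertions about $s$ and $E(K)$ are in Proposition~\ref{prop:B}. Let $\mathrm{pr}_1,\mathrm{pr}_2\colon\tilde X\to B$ be the projections. We view $\tilde X$ over $\mathbb{P}^1$ by $\pi\circ\mathrm{pr}_1=\varphi\circ\pi\circ\mathrm{pr}_2$; the fiber over $t$ is $B_t\times B_{\varphi(t)}$, and its class is $F=\mathrm{pr}_1^*f=\mathrm{pr}_2^*f$. The hypothesis $\varphi(\Sigma)\cap\Sigma=\emptyset$ says: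
\begin{equation}\label{eq:disjoint}
\text{for every $t$, at least one of $B_t$ and $B_{\varphi(t)}$ is a smooth elliptic curve.}
\end{equation}
It is used for smoothness, for freeness, and twice in the computation of $\operatorname{Pic}(\tilde X)$.

\subsection{The quotient is Calabi--Yau}

\begin{lemma}\label{lem:cover}
$\tilde X$ is a smooth irreducible projective threefold with $K_{\tilde X}\cong\mathcal{O}$, $h^1(\mathcal{O}_{\tilde X})=h^2(\mathcal{O}_{\tilde X})=0$ and $\chi(\mathcal{O}_{\tilde X})=0$.
\end{lemma}

\begin{proof}
Locally $\tilde X$ is defined by $\pi(p)-\varphi(\pi(q))=0$, and by \eqref{eq:disjoint} one of the two terms has nonzero differential at each point of $\tilde X$. So $\tilde X$ is a smooth divisor in $B\times B$. It is the pullback under $\pi\times\pi$ of the graph of $\varphi$, a curve of bidegree $(1,1)$, so its class is the sum of the pullbacks of $f$ from the two factors, which is $-K_{B\times B}$. Adjunction gives $K_{\tilde X}\cong\mathcal{O}$. In the sequence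
\[
0\to\mathcal{O}(K_{B\times B})\to\mathcal{O}_{B\times B}\to\mathcal{O}_{\tilde X}\to0
\]
we have $H^i(\mathcal{O}_{B\times B})=0$ for $i>0$ by the K\"unneth formula, hence $H^i(K_{B\times B})=0$ for $i<4$ by Serre duality. So $h^0(\mathcal{O}_{\tilde X})=1$ and $h^1=h^2=0$. Thus $\tilde X$ is connected and smooth, hence irreducible, and $h^3(\mathcal{O}_{\tilde X})=h^0(K_{\tilde X})=1$ gives $\chi=0$.
\end{proof}

\begin{lemma}\label{lem:free}
The map $g$ is an automorphism of $\tilde X$ of order $8$, and $G=\langle g\rangle$ acts freely.
\end{lemma}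

\begin{proof}
If $\pi(p)=\varphi(\pi(q))$, then $\pi(q)=\varphi(\pi(p))=\varphi(\pi(p+s))$ because $\varphi$ is an involution; so $g$ maps $\tilde X$ to itself. As in Example~\ref{ex:swap}, $g^{2m}(p,q)=(p+ms,q+ms)$, so $g^8=1$. Suppose $g^4$ fixes $(p,q)$. By \eqref{eq:disjoint} one of $p,q$ lies on a smooth fiber $B_t$ and is fixed by translation by $2s(t)$. Then $2s(t)=O(t)$, contradicting Proposition~\ref{prop:B}(b). So $g^4$ has no fixed point. In particular $g$ has order $8$, and since every nontrivial subgroup of $\mathbb{Z}/8$ contains $g^4$, all stabilizers are trivial.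
\end{proof}

Hence $X=\tilde X/G$ is smooth and projective, and $\nu\colon\tilde X\to X$ is \'etale of degree $8$. The canonical bundle of a free quotient is a priori only torsion; the Euler characteristic shows that it is trivial. By Hirzebruch--Riemann--Roch $\chi(\mathcal{O}_X)=\chi(\mathcal{O}_{\tilde X})/8=0$, and $H^i(\mathcal{O}_X)=H^i(\mathcal{O}_{\tilde X})^G$ gives $h^0=1$, $h^1=h^2=0$. So $h^0(K_X)=h^3(\mathcal{O}_X)=1$. A nonzero section of $K_X$ pulls back to a nonzero section of $K_{\tilde X}\cong\mathcal{O}$, which vanishes nowhere. Thus $K_X\cong\mathcal{O}_X$ and $X$ is a Calabi--Yau threefold.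

\subsection{The Picard number}
A product of elliptic curves carries divisors that do not come from the factors exactly when the curves are isogenous (graphs of isogenies). The point is to exclude this for the generic fiber.

\begin{proposition}\label{prop:pic}
The group $\operatorname{Pic}(\tilde X)$ is generated by $\mathrm{pr}_1^*\operatorname{Pic}(B)$ and $\mathrm{pr}_2^*\operatorname{Pic}(B)$, and the sequence
\begin{equation}\label{eq:pic}
0\to\mathbb{Q}\cdot(f,-f)\to\operatorname{Pic}(B)_{\mathbb{Q}}^2\xrightarrow{\ \mathrm{pr}_1^*+\mathrm{pr}_2^*\ }\operatorname{Pic}(\tilde X)_{\mathbb{Q}}\to0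
\end{equation}
is exact. In particular $\rho(\tilde X)=19$.
\end{proposition}

\begin{proof}
The generic fiber of $\tilde X\to\mathbb{P}^1$ is $E_1\times_KE_2$, where $E_1=E$ and $E_2$ is the generic fiber of $\varphi\circ\pi$.

\emph{No isogenies.} A nonzero homomorphism $E_1\to E_2$ over $K$ is an isogeny. It spreads out over a dense open subset of $\mathbb{P}^1$ and identifies the local systems formed by the rational first homology of the fibers of $\pi$ and of $\varphi\circ\pi$. Around a point $t\in\Sigma$ the monodromy of the first is a nontrivial unipotent matrix, as the fiber is of type $I_n$ with $n\geq1$; the monodromy of the second is trivial, as $B_{\varphi(t)}$ is smooth by \eqref{eq:disjoint}. So $\operatorname{Hom}_K(E_1,E_2)=0$.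

\emph{Generic fiber.} Let $M\in\operatorname{Pic}(E_1\times E_2)$. Subtract the pullback from $E_1$ of $M|_{E_1\times O}$, and then the pullback from $E_2$ of the restriction of the result to $O\times E_2$. Now $M$ is trivial on $E_1\times O$ and on $O\times E_2$. It has degree $0$ on each $\{e\}\times E_2$, since the degree is constant in the family, so it defines a morphism $E_1\to\operatorname{Pic}^0(E_2)\cong E_2$ sending $O$ to $O$. Such a morphism is a homomorphism, hence zero, so $M$ is trivial on every $\{e\}\times E_2$. By the seesaw theorem $M$ is the pullback of a line bundle on $E_1$, namely of $M|_{E_1\times O}$, which is trivial. So $\operatorname{Pic}(E_1\times E_2)$ is generated by the pullbacks of $\operatorname{Pic}(E_1)$ and $\operatorname{Pic}(E_2)$, and each $\operatorname{Pic}(E_i)$ is the image of $\operatorname{Pic}(B)$.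

\emph{Vertical part.} It remains to treat a line bundle on $\tilde X$ that is trivial on the generic fiber. It has a rational section whose divisor is a combination of components of fibers $B_t\times B_{\varphi(t)}$. By \eqref{eq:disjoint}, such a component is $\Theta\times B_{\varphi(t)}$ with $B_{\varphi(t)}$ smooth or $B_t\times\Theta$ with $B_t$ smooth, where $\Theta$ is a fiber component in $B$. In the first case $\mathrm{pr}_1$ is smooth along it, so it equals $\mathrm{pr}_1^*\Theta$ with multiplicity one; in the second case it equals $\mathrm{pr}_2^*\Theta$ for the same reason.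

\emph{Kernel.} The class $(f,-f)$ maps to $F-F=0$. Conversely let $\mathrm{pr}_1^*L_1+\mathrm{pr}_2^*L_2=0$. Put $o=O\circ\varphi\circ\pi\colon B\to B$; then $o^*L=(L\cdot[O])f$ for every $L$. Pulling back by the maps $p\mapsto(p,o(p))$ and $q\mapsto(o(q),q)$ from $B$ to $\tilde X$ gives $L_1=-(L_2\cdot[O])f$ and $L_2=-(L_1\cdot[O])f$. So $L_1=cf$ for some $c$, and $L_2=-cf$ since $f\cdot[O]=1$.
\end{proof}

\begin{proposition}\label{prop:rho}
For $L\in\operatorname{Pic}(B)_{\mathbb{Q}}^\tau$ put $D_L=\mathrm{pr}_1^*L+\mathrm{pr}_2^*L$. The maps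
\[
\operatorname{Pic}(B)_{\mathbb{Q}}^\tau\xrightarrow{\ L\mapsto D_L\ }\operatorname{Pic}(\tilde X)_{\mathbb{Q}}^G\xleftarrow{\ \nu^*\ }\operatorname{Pic}(X)_{\mathbb{Q}}
\]
are isomorphisms. Hence $\rho(X)=3$.
\end{proposition}

\begin{proof}
Pushforward of divisors satisfies $\nu_*\nu^*=8$ and $\nu^*\nu_*=\sum_{h\in G}h^*$. The first identity shows that $\nu^*$ is injective; the second shows that an invariant class $M$ equals $\nu^*(\nu_*M/8)$. Since $\mathrm{pr}_1\circ g=\mathrm{pr}_2$ and $\mathrm{pr}_2\circ g=\tau\circ\mathrm{pr}_1$,
\[
g^*(\mathrm{pr}_1^*L_1+\mathrm{pr}_2^*L_2)=\mathrm{pr}_1^*\tau^*L_2+\mathrm{pr}_2^*L_1 .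
\]
So \eqref{eq:pic} is equivariant for the map $(L_1,L_2)\mapsto(\tau^*L_2,L_1)$. Its square is $(\tau^*,\tau^*)$, so it generates an action of $\mathbb{Z}/8$. Its invariants are the pairs $(L,L)$ with $\tau^*L=L$, and it sends $(f,-f)$ to $-(f,-f)$. Taking invariants in \eqref{eq:pic} gives the first isomorphism. Finally $\rho(X)=\dim\operatorname{Pic}(X)_{\mathbb{Q}}$ since $H^1(\mathcal{O}_X)=0$, and this is $3$ by Proposition~\ref{prop:B}(d).
\end{proof}

\subsection{The automorphism of infinite order}
Let $P\in E(K)$ have infinite order; it exists since the rank is $1$. The map $\tilde T$ preserves $\pi(p)$ and $\pi(q)$, so it is an automorphism of $\tilde X$, and $\tilde Tg(p,q)=(q+P,\,p+s+P)=g\tilde T(p,q)$. So $\tilde T$ descends to $T\in\operatorname{Aut}(X)$. If $T^n=1$ with $n\ge1$, then $\tilde T^n$ is a deck transformation of the connected Galois cover $\nu$, so $\tilde T^n\in G$ and $\tilde T^{8n}=1$. Then $8nP=O$, a contradiction. This completes the proof of Theorem~\ref{thm:main}. \qed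

\begin{remark}\label{rem:fibration}
The map $\tilde X\to\mathbb{P}^1$ descends to $X\to\mathbb{P}^1/\varphi\cong\mathbb{P}^1$. Its general fiber is the abelian surface $(B_t\times B_{\varphi(t)})/\langle(s,s)\rangle$, on which $T$ acts by translation. The fiber class pulls back to $2F=D_f$.
\end{remark}

\section{Cubic form, nef cone and automorphism group}\label{sec:cone}

By Proposition~\ref{prop:rho} we identify $N^1(X)_{\mathbb{R}}$ with $\operatorname{Pic}(B)^\tau_{\mathbb{R}}$: the class $L$ on $B$ corresponds to the class on $X$ with pullback $D_L$. All questions will reduce to the intersection form on this three-dimensional space and to the classes of sections in it, so we first need all sections.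

\subsection{The Mordell--Weil group}
We recall Shioda's height pairing for $B$. The trivial lattice is spanned by $[O]$ and the fiber components, and is nondegenerate. For $\sigma\in E(K)$ let $\psi(\sigma)\in\operatorname{Pic}(B)_{\mathbb{Q}}$ be the orthogonal projection of $[\sigma]-[O]$ to the orthogonal complement of the trivial lattice, and let $h(\sigma)=-\psi(\sigma)^2$. Then $h$ is a quadratic form on $E(K)$ that vanishes exactly on the torsion and is positive definite on $E(K)/\mathrm{tors}$. For $\sigma\ne O$ the \emph{height formula} reads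
\[
h(\sigma)=2\chi(\mathcal{O}_B)+2\,[\sigma]\cdot[O]-\sum_t\frac{i_t(n_t-i_t)}{n_t},
\]
where $0\le i_t<n_t$ is the index of $\sigma$ at the fiber $I_{n_t}$. The \emph{determinant formula} reads
\[
|\det\operatorname{Pic}(B)|=\Bigl(\prod_tn_t\Bigr)\cdot\det\bigl(E(K)/\mathrm{tors}\bigr)\big/|E(K)_{\mathrm{tors}}|^2 .
\]

\begin{lemma}\label{lem:MW}
The torsion subgroup of $E(K)$ is $\langle s\rangle\cong\mathbb{Z}/4$, and $h(P)=\frac12$ for a generator $P$ of $E(K)/\mathrm{tors}$.
\end{lemma}

\begin{proof}
The local terms are $0,\frac34,1,\frac34$ at an $I_4$ fiber and $0,\frac12$ at the $I_2$ fiber, so their sum is at most $\frac52$. For a torsion section $\sigma\ne O$ the sum equals $2+2[\sigma]\cdot[O]$, an even integer $\geq2$, hence equals $2$. The only ways to obtain $2$ are $\frac34+\frac34+\frac12$ and $1+1+0$. So the class of $\sigma$ in $\mathbb{Z}/4\times\mathbb{Z}/4\times\mathbb{Z}/2$ is $(\pm1,\pm1,1)$ or $(2,2,0)$. It is nonzero, so the torsion subgroup injects into this group. By Proposition~\ref{prop:B}(c) we can orient the cycles so that $s$ has class $(1,1,1)$. A torsion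 class $(1,3,1)$ or $(3,1,1)$ would differ from it by $(0,2,0)$ or $(2,0,0)$, which are not in the list. The remaining classes are the multiples of $(1,1,1)$. Since $\operatorname{Pic}(B)$ is unimodular, the determinant formula gives $1=4\cdot4\cdot2\cdot h(P)/4^2$.
\end{proof}

\begin{example}
For the data \eqref{eq:data}, let $\kappa^2+\kappa+4=0$ and $P_0=(-2t(t-1),\,-\kappa t(t-1)^2)$. The left side of \eqref{eq:E} is $t^2(t-1)^3\bigl(\kappa^2(t-1)+2\kappa t-\kappa(t+1)\bigr)=(\kappa^2+\kappa)t^2(t-1)^4$, and the right side is $u^2(u+t^2-1)=-4t^2(t-1)^4$; so $P_0\in E(K)$. It is not one of the four torsion points, it is disjoint from $O$, and it passes through the nodes over $t=0$ and $t=1$. Hence $0<h(P_0)\le2-\frac12-\frac34$. The values of $h$ are the numbers $k^2/2$, so $h(P_0)=\frac12$ and $P_0$ generates $E(K)/\mathrm{tors}$.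
\end{example}

\subsection{A basis of invariant classes}
Fix a generator $P$. By Lemma~\ref{lem:MW} the sections are the $kP+js$, and the natural invariant classes are their averages
\[
\delta_k=\tfrac14\sum_{j=0}^3[kP+js]\in\operatorname{Pic}(B)^\tau_{\mathbb{Q}},\qquad k\in\mathbb{Z}.
\]
We have $\delta_k\cdot f=1$. Put $\xi=\delta_1-\delta_0+cf$, with $c$ chosen so that $\xi\cdot\delta_0=0$.

\begin{lemma}\label{lem:basis}
The classes $\delta_0,\xi,f$ form a basis of $\operatorname{Pic}(B)^\tau_{\mathbb{Q}}$, and $\delta_k=\delta_0+k\xi+\frac{k^2}4f$. For $L=x\delta_0+y\xi+zf$,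
\begin{equation}\label{eq:numbers}
L\cdot f=x,\qquad L^2=-\tfrac14x^2-\tfrac12y^2+2xz,\qquad L\cdot\delta_k=z-\tfrac x4(1-k^2)-\tfrac k2y .
\end{equation}
The pushforward $U=(\tau_P)_*$ acts by
\begin{equation}\label{eq:U}
U(x,y,z)=\bigl(x,\;y+x,\;z+\tfrac12y+\tfrac14x\bigr),
\end{equation}
and $U=(T^{-1})^*$ on $N^1(X)_{\mathbb{R}}$.
\end{lemma}

\begin{proof}
In $\operatorname{Pic}(E)_{\mathbb{Q}}$ the class $\delta_k$ restricts to $[O]+k([P]-[O])$, because $\sigma\mapsto[\sigma]-[O]$ is additive and kills torsion, and $\xi$ restricts to $[P]-[O]$. Since $[O]$ and $[P]-[O]$ form a basis of $\operatorname{Pic}(E)_{\mathbb{Q}}$, sequence \eqref{eq:inv} shows that $\delta_0,\xi,f$ is a basis and that $\delta_k=\delta_0+k\xi+c_kf$ with $c_k\in\mathbb{Q}$.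

The four sections $js$ are disjoint $(-1)$-curves, so $\delta_0^2=-4/16=-\frac14$. Next, $\xi\cdot f=0$, so $\xi$ is orthogonal to all fiber components by Lemma~\ref{lem:invariants}. By $\tau$-invariance $\xi\cdot[js]$ does not depend on $j$, so $\xi\cdot[O]=\xi\cdot\delta_0=0$. As $\xi-([P]-[O])$ is trivial on the generic fiber, it is a combination of fiber components. Therefore $\xi=\psi(P)$ and $\xi^2=-h(P)=-\frac12$. This gives the first two formulas in \eqref{eq:numbers}. The isometry $U$ sends $\delta_k$ to $\delta_{k+1}$, so $-\frac14=\delta_k^2=-\frac14-\frac12k^2+2c_k$ and $c_k=k^2/4$. Then $L\cdot\delta_k=-\frac x4+\frac{k^2}4x-\frac k2y+z$, the third formula.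

We have $Uf=f$, $U\delta_0=\delta_1=\delta_0+\xi+\frac14f$, and from $\xi=\delta_1-\delta_0-\frac14f$ we get $U\xi=\delta_2-\delta_1-\frac14f=\xi+\frac12f$. This is \eqref{eq:U}. Finally $\mathrm{pr}_i\circ\tilde T=\tau_P\circ\mathrm{pr}_i$ gives $\tilde T^*D_L=D_{\tau_P^*L}$, and $\tau_P^*=U^{-1}$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:geometry}(a)}
The curve $\mathrm{pr}_1^*\mathrm{pt}$ is $\{p\}\times B_{\varphi(\pi(p))}$; it has degree $0$ against $\mathrm{pr}_1^*L$ and degree $L\cdot f$ against $\mathrm{pr}_2^*L$. The same holds with the indices exchanged. Since $(\mathrm{pr}_i^*L)^3=0$,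
\[
D_L^3=3\,\mathrm{pr}_1^*L^2\cdot\mathrm{pr}_2^*L+3\,\mathrm{pr}_1^*L\cdot\mathrm{pr}_2^*L^2=6\,L^2\,(L\cdot f).
\]
We have $c(B)=1+f+12\,\mathrm{pt}$, the normal bundle of $\tilde X$ in $B\times B$ has class $2F$, and $F^2=0$. So
\[
c(\tilde X)=(1+F+12\,\mathrm{pr}_1^*\mathrm{pt})(1+F+12\,\mathrm{pr}_2^*\mathrm{pt})(1-2F),
\]
whose degree-$2$ part is $c_2(\tilde X)=12(\mathrm{pr}_1^*\mathrm{pt}+\mathrm{pr}_2^*\mathrm{pt})$, and $c_2(\tilde X)\cdot D_L=24\,L\cdot f$. As $\nu$ is \'etale of degree $8$, the numbers on $X$ are $\frac34L^2(L\cdot f)$ and $3\,L\cdot f$. Insert \eqref{eq:numbers}. \qed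

\begin{remark}
The quadratic factor $L^2$ has rank $3$, so it is irreducible over $\mathbb{C}$ and the cubic form is not a product of three linear forms, consistently with (ii). The automorphism $T$ is of type (P) in Proposition~\ref{prop:shapes}: in the coordinates $(x,y,2z)$ one has $\alpha=-\frac38$ and $\beta=-\frac3{16}$, and the fixed nef class is the fiber class $f$ of Remark~\ref{rem:fibration}.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:geometry}(b)}
Since $\nu$ is finite and surjective, a class on $X$ is nef if and only if its pullback is. We pass from $\tilde X$ to $B$, and then determine the nef invariant classes on $B$.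

\begin{lemma}\label{lem:nef1}
For $L\in\operatorname{Pic}(B)^\tau_{\mathbb{R}}$, the class $D_L$ is nef if and only if $L$ is nef.
\end{lemma}

\begin{proof}
Pullbacks and sums of nef classes are nef. Conversely let $D_L$ be nef. On a curve $B_t\times\{q\}$ it has degree $L\cdot f$, so $L\cdot f\ge0$, and $L$ is nonnegative on all fiber components by Lemma~\ref{lem:invariants}. Let $C\subset B$ be an irreducible curve of degree $d\ge1$ over $\mathbb{P}^1$. We need a curve in $\tilde X$ both of whose projections are $C$. The intersection $(C\times C)\cap\tilde X$ is finite and surjective over $\mathbb{P}^1$; let $\Gamma$ be a component dominating $\mathbb{P}^1$, and let $e_i$ be the degree of $\mathrm{pr}_i\colon\Gamma\to C$. The maps $\pi\circ\mathrm{pr}_1$ and $\varphi\circ\pi\circ\mathrm{pr}_2$ agree on $\Gamma$, so $de_1=de_2$. By the projection formula $0\le D_L\cdot\Gamma=2e_1\,L\cdot C$.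
\end{proof}

\begin{lemma}\label{lem:nef2}
A class $L\in\operatorname{Pic}(B)^\tau_{\mathbb{R}}$ is nef if and only if $L\cdot f\ge0$ and $L\cdot\delta_k\ge0$ for all $k\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
The conditions are necessary since $f$ and $\delta_k$ are effective. For sufficiency recall the cone theorem for a smooth projective surface: the closed cone of curves $\overline{NE}(B)$ is the closed convex cone generated by its part where $K_B\ge0$ and by the $K_B$-negative extremal rays; each such ray is spanned by a $(-1)$-curve unless $B$ is $\mathbb{P}^2$ or a $\mathbb{P}^1$-bundle over a curve, which is excluded by $\rho(B)=10$. It suffices to test $L$ on these generators.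

A $(-1)$-curve $C$ has $f\cdot C=-K_B\cdot C=1$, so it is a section $kP+js$, and $L\cdot C=L\cdot\delta_k\ge0$ by invariance.

Let $\zeta\in\overline{NE}(B)$ with $K_B\cdot\zeta\ge0$. Then $f\cdot\zeta\le0$, and $f$ is nef, so $f\cdot\zeta=0$. Averaging $\zeta$ over $\langle\tau\rangle$ preserves $\overline{NE}(B)$, $f\cdot\zeta$ and $L\cdot\zeta$; so we may assume $\zeta=y\xi+zf$. By \eqref{eq:U}, $U^n\zeta=y\xi+(z+\frac n2y)f$ lies in $\overline{NE}(B)$ for all $n\in\mathbb{Z}$. It has nonnegative degree against an ample class $H$, and $H\cdot f>0$; letting $n\to\pm\infty$ gives $y=0$, and then $z\ge0$. So $L\cdot\zeta=z\,L\cdot f\ge0$.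
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.9]
\fill[gray!12] (-2.7,2.2) -- (-2.7,2.05) -- (-2.5,1.75) -- (-1.5,0.75) -- (-0.5,0.25) -- (0.5,0.25) -- (1.5,0.75) -- (2.5,1.75) -- (2.7,2.05) -- (2.7,2.2) -- cycle;
\fill[gray!40] (-0.5,0.25) rectangle (0.5,2.2);
\draw[->] (-2.9,0) -- (2.9,0) node[right] {$y$};
\draw[->] (0,-0.1) -- (0,2.35) node[above] {$z$};
\draw[dashed,domain=-2.7:2.7,smooth,variable=\t] plot ({\t},{0.125+0.25*(\t)*(\t)});
\draw[thick] (-2.7,2.05) -- (-2.5,1.75) -- (-1.5,0.75) -- (-0.5,0.25) -- (0.5,0.25) -- (1.5,0.75) -- (2.5,1.75) -- (2.7,2.05);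
\draw[dotted] (-2.5,1.75) -- (-2.5,2.2) (-1.5,0.75) -- (-1.5,2.2) (1.5,0.75) -- (1.5,2.2) (2.5,1.75) -- (2.5,2.2);
\foreach \a/\b in {-2.5/1.75,-1.5/0.75,-0.5/0.25,0.5/0.25,1.5/0.75,2.5/1.75} \fill (\a,\b) ellipse (0.035 and 0.031);
\foreach \a in {-2,-1,1,2} \draw (\a,0.03) -- (\a,-0.03) node[below] {$\a$};
\node at (0.25,1.4) {$\Pi$};
\node[above right] at (0.5,0.36) {$v_0$};
\node[above left] at (-0.5,0.36) {$v_{-1}$};
\node[above left] at (1.5,0.78) {$v_1$};
\end{tikzpicture}
\caption{The slice $x=1$ of $\operatorname{Nef}(X)$ (shaded). Its boundary is an infinite polygon with vertices $v_k$ at $y=k+\frac12$, lying above the dashed parabola $z=\frac18+\frac14y^2$ where $D^3=0$. The dark strip is the slice of $\Pi$; the maps $(T^{\pm1})^*$ move each vertical strip to a neighboring one.}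
\label{fig:nef}
\end{figure}

Lemmas~\ref{lem:nef1} and~\ref{lem:nef2} and \eqref{eq:numbers} give the first equality in (b). For $x=0$ the inequalities $z\ge\frac k2y$ force $y=0$ and $z\ge0$, so $\operatorname{Nef}(X)\cap\{x=0\}=\mathbb{R}_{\ge0}f$. For $x=1$ write the $k$-th lower bound as
\[
\tfrac14(1-k^2)+\tfrac k2y=\tfrac14+\tfrac14y^2-\tfrac14(y-k)^2 .
\]
It is largest when $k$ is an integer nearest to $y$, and on $|y-k|<\frac12$ only the $k$-th bound attains the maximum. So the slice $S=\operatorname{Nef}(X)\cap\{x=1\}$ is the region above a convex piecewise linear graph, of slope $k/2$ on $[k-\frac12,k+\frac12]$, with vertices $v_k$ at $y=k+\frac12$ (Figure~\ref{fig:nef}). Each $k$ gives a facet, so $\operatorname{Nef}(X)$ is not polyhedral. On $|y|\le\frac12$ the condition is $z\ge\frac14$, which describes the segment from $v_{-1}=\delta_0-\frac12\xi+\frac14f$ to $v_0=\delta_0+\frac12\xi+\frac14f$ translated by $\mathbb{R}_{\ge0}f$. Hence $\Pi=\operatorname{Nef}(X)\cap\{|y|\le x/2\}$. The map $U=(T^{-1})^*$ preserves $\operatorname{Nef}(X)$ and sends $y$ to $y+x$, so a power of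 $U$ moves any nef class with $x>0$ into $\Pi$, and the classes with $x=0$ already lie in $\Pi$. This gives the second equality. \qed

\subsection{Proof of Theorem~\ref{thm:geometry}(c)}
Let $h\in\operatorname{Aut}(X)$ and $A=h^*$. It preserves $c_2=3x$ and the nef cone, so it restricts to an affine automorphism of the plane $\{x=1\}$ preserving $S$. It therefore permutes the extreme points of $S$, which are the $v_k$. The segment between two distinct vertices $v_k,v_l$ lies in the boundary of $S$ exactly when $|k-l|=1$, since the slope increases strictly at each vertex. So $A$ preserves adjacency, and $Av_k=v_{\epsilon k+m}$ for some sign $\epsilon$ and $m\in\mathbb{Z}$. The points $v_{-1},v_0,v_1$ of the plane $\{x=1\}$ are not collinear, so they form a basis of $N^1(X)_{\mathbb{R}}$, and $A$ is determined by $(\epsilon,m)$. The map $U$ preserves $S$ and shifts $y$ by $1$, so $Uv_k=v_{k+1}$; thus $A=U^m$ when $\epsilon=1$. The image of $\langle T\rangle$ therefore has index at most $2$ in the image of $\operatorname{Aut}(X)$ in $GL(N^1(X))$. The kernel is finite by Lemma~\ref{lem:kernel},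 so $\langle T\rangle$ has finite index in $\operatorname{Aut}(X)$, and $\langle T\rangle\cong\mathbb{Z}$ by Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{HK} Kenji Hashimoto, Atsushi Kanazawa, \emph{Calabi-Yau threefolds of type K (I): Classification}, arXiv:1409.7601 (2014).
\end{thebibliography}
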